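\title{Gorenstein toric rings of centrally symmetric configurations}

\begin{abstract}
To an integer matrix $A$ one attaches its centrally symmetric configuration $A^{\pm}$, whose columns are the columns of $A$, their negatives and the zero vector, all placed at height one. We prove that the toric ring $K[A^{\pm}]$ is Gorenstein if and only if it is normal and the convex hull of the columns of $A$ and their negatives is reflexive with respect to the lattice $\mathbb{Z}A$. The point is that Gorenstein implies normal here; it is obtained by locating the socle of the top local cohomology module with the help of the central symmetry. For the incidence matrix $A_G$ of a finite graph we deduce that $K[A_G^{\pm}]$ is Gorenstein if and only if any two odd cycles in the same connected component of $G$ have a common vertex. For connected $G$ this is a conjecture of Ohsugi and Hibi. We also show that Gorenstein cannot be weakened to Cohen--Macaulay in it.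
\end{abstract}


\section{Introduction}

\subsection{The question}
Let $K$ be a field and let $A\in\mathbb{Z}^{d\times n}$ have columns $\mathbf{a}_1,\dots,\mathbf{a}_n$. The \emph{centrally symmetric configuration} of $A$ is the matrix
\[
A^{\pm}=\begin{pmatrix} \mathbf{0} & A & -A\\ 1 & 1\cdots 1 & 1\cdots 1\end{pmatrix}\in\mathbb{Z}^{(d+1)\times(2n+1)} .
\]
Its \emph{toric ring} $K[A^{\pm}]$ is the subalgebra of the Laurent polynomial ring $K[t_1^{\pm1},\dots,t_{d+1}^{\pm1}]$ generated by the monomials whose exponents are the columns of $A^{\pm}$. With $s=t_{d+1}$, the generators are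
\[
s,\qquad \mathbf{t}^{\mathbf{a}_i}s,\qquad \mathbf{t}^{-\mathbf{a}_i}s\qquad(1\le i\le n).
\]

For a finite graph $G$ (no loops, no multiple edges) with vertex set $\{1,\dots,d\}$, let $A_G$ be its vertex--edge incidence matrix: the edge $e=\{i,j\}$ contributes the column $\mathbf{a}_e=\mathbf{e}_i+\mathbf{e}_j$, where $\mathbf{e}_1,\dots,\mathbf{e}_d$ are the unit vectors. For which graphs is $K[A_G^{\pm}]$ Gorenstein?

The simplest case is that of linearly independent columns, for instance when $G$ is a tree or an odd cycle. Then $s$ and the monomials $x_e=\mathbf{t}^{\mathbf{a}_e}$ are algebraically independent, and the ring is generated by $s$, $p_e=x_es$ and $q_e=x_e^{-1}s$. The relations $p_eq_e=s^2$ suffice: they reduce every monomial to one in which, for each $e$, at most one of $p_e,q_e$ occurs, and such monomials have distinct images. So $K[A_G^{\pm}]$ is a complete intersection and hence Gorenstein. In particular this holds for two vertex-disjoint triangles, on $\{1,2,3\}$ and on $\{4,5,6\}$. Now join them by the edge $\{3,4\}$. The new column is half a lattice vector: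
\[
2\,\mathbf{a}_{34}=(\mathbf{a}_{13}+\mathbf{a}_{23}-\mathbf{a}_{12})+(\mathbf{a}_{45}+\mathbf{a}_{46}-\mathbf{a}_{56}),
\]
so the lattice generated by the columns of $A_G$ grows by index two. As a result, the group generated by the columns of $A_G^{\pm}$ now contains points that lie in the cone over the configuration but are not sums of columns of $A_G^{\pm}$ (see Section~\ref{subsec:notnormal}). This is a possible obstruction, and one may guess that it is the only one. Ohsugi and Hibi \cite{OH} proved one direction: if $G$ is connected and any two odd cycles of $G$ have a common vertex, then $K[A_G^{\pm}]$ is Gorenstein. They conjectured that the converse holds as well: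

\begin{quote}
\emph{Let $G$ be a finite connected graph. Then $K[A_G^{\pm}]$ is Gorenstein if and only if any two odd cycles of $G$ possess a common vertex.}
\end{quote}

\subsection{Results}
Write $\mathbb{Z}A$ and $\mathbb{R}A$ for the lattice and the real vector space spanned by the columns of $A$, let $r=\operatorname{rank}A$, and put
\[
P=\operatorname{conv}(\pm\mathbf{a}_1,\dots,\pm\mathbf{a}_n)\subset\mathbb{R}A .
\]
If $r\ge1$, then $P$ is a full-dimensional centrally symmetric polytope in $\mathbb{R}A$, so $0$ lies in its interior and every facet has the form $\{y=1\}\cap P$ for a unique linear form $y$ on $\mathbb{R}A$ with $y\le1$ on $P$. We call $P$ \emph{reflexive with respect to} $\mathbb{Z}A$ if $y(\mathbb{Z}A)\subset\mathbb{Z}$ for all these forms. If $r=0$, then $K[A^{\pm}]=K[s]$, and we call $P$ reflexive by convention.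

\begin{theorem}\label{thm:main}
For every integer matrix $A$ and every field $K$, the ring $K[A^{\pm}]$ is Gorenstein if and only if it is normal and $P$ is reflexive with respect to $\mathbb{Z}A$.
\end{theorem}

\begin{theorem}\label{thm:graphs}
For every finite graph $G$, connected or not, the following are equivalent:
\begin{enumerate}
\item[(1)] $K[A_G^{\pm}]$ is Gorenstein;
\item[(2)] $K[A_G^{\pm}]$ is normal;
\item[(3)] any two odd cycles lying in the same connected component of $G$ have a common vertex;
\item[(4)] every set of $\operatorname{rank}A_G$ linearly independent columns of $A_G$ generates the lattice $\mathbb{Z}A_G$.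
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture of Ohsugi and Hibi is true.
\end{corollary}

This is (1)$\Leftrightarrow$(3) for connected $G$; our proof also covers the direction already proved in \cite{OH}. The conjecture would become false if Gorenstein were replaced by Cohen--Macaulay:

\begin{proposition}\label{prop:CM}
If $G$ consists of two vertex-disjoint odd cycles joined by one edge, then $K[A_G^{\pm}]$ is Cohen--Macaulay but neither normal nor Gorenstein.
\end{proposition}

\subsection{The idea}
For normal semigroup rings, being Gorenstein is a statement about lattice points in the interior of a cone, and in that case Theorem~\ref{thm:main} follows from standard facts. The difficulty is the non-normal case, because non-normal Gorenstein semigroup rings do exist (Example~\ref{ex:cusp}). What excludes them here is the symmetry. If $R=K[A^{\pm}]$ is Gorenstein, its top local cohomology module $H$ has a one-dimensional socle, and every nonzero homogeneous element of $H$ can be multiplied by a monomial to a nonzero element of that socle. The socle sits in a single multidegree. Central symmetry forces this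 degree onto the vertical axis, and the zero column of $A^{\pm}$, which lies in the interior of the cone, then forces it to be $(0,-1)$. Now $H$ is nonzero in degree $-z$ for every lattice point $z$ in the interior of the cone, and the only monomial that can carry degree $-z$ to the socle has exponent $z-(0,1)$. So this exponent must occur in $R$. That single statement contains both normality and reflexivity.

Section~\ref{sec:setup} recalls the tools, Section~\ref{sec:square} illustrates the argument on a square with two lattice points missing, and Section~\ref{sec:main} proves Theorem~\ref{thm:main}. Section~\ref{sec:graphs} treats graphs and Section~\ref{sec:CM} proves Proposition~\ref{prop:CM}.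

\section{The semigroup and its top local cohomology}\label{sec:setup}

\subsection{Notation}
We write points of $\mathbb{R}^{d+1}$ as $(v,k)$ with $v\in\mathbb{R}^d$, call $k$ the \emph{degree}, and put $o=(0,1)$. Let $S$ be the semigroup (containing $0$) generated by $o$ and the $(\pm\mathbf{a}_i,1)$, so that $R=K[A^{\pm}]=K[S]$. Monomials are written $\mathbf{t}^z$, $z\in S$; thus $\mathbf{t}^o=s$. We use the following objects.
\begin{itemize}
\item $M=\mathbb{Z}A\times\mathbb{Z}$ is the group generated by $S$.
\item $Q\subset\mathbb{R}A\times\mathbb{R}$ is the cone generated by $S$. Its dimension is $D=r+1=\dim R$. Degrees are positive on $Q\setminus\{0\}$, so $Q$ is pointed; in particular, \emph{the only element of $S$ of degree $0$ is $0$}.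
\item $\overline S=M\cap Q$. The normalization of $R$ is $\overline R=K[\overline S]$, so $R$ is normal if and only if $S=\overline S$ (\cite[Prop.~6.1.2 and \S6.1]{BH}). As $R$ is a finitely generated $K$-algebra and a domain, $\overline R$ is a finite $R$-module.
\item For a facet $F$ of $Q$, $h_F$ is the linear form that is nonnegative on $Q$, vanishes on $Q$ exactly along $F$, and satisfies $h_F(M)=\mathbb{Z}$.
\item $\operatorname{int}Q$ is the relative interior of $Q$, where all $h_F$ are positive. It contains $o$, because $(2n+1)\,o$ is the sum of all the listed generators of $Q$.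
\item $\mathfrak{m}$ is the ideal spanned by the monomials of positive degree; $R/\mathfrak{m}=K$.
\item $\sigma(v,k)=(-v,k)$. Since $\sigma$ permutes the generators, $\sigma(S)=S$.
\end{itemize}

\subsection{Facts from commutative algebra}\label{subsec:facts}
\emph{Ishida complex} (\cite[Thm.~6.2.5]{BH}, \cite[Thm.~13.25]{MS}). For a face $F$ of $Q$ let $S_F=\{a-b: a\in S,\ b\in S\cap F\}$, so that $K[S_F]$ is the localization of $R$ at the monomials with exponent in $F$. Then $H^i_{\mathfrak{m}}(R)$ is the $i$-th cohomology of an $M$-graded complex whose $i$-th term is $\bigoplus_{\dim F=i}K[S_F]$ and whose maps are, up to sign, the natural inclusions. The last face is $Q$ itself, with $S_Q=M$. Hence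
\begin{equation}\label{eq:H}
H:=H^D_{\mathfrak{m}}(R)\cong K[M]\Big/\sum_{F\text{ facet}}K[S_F].
\end{equation}
Every element of $H$ is annihilated by a power of $\mathfrak{m}$.

\emph{Gorenstein local rings} (\cite[\S3.5]{BH}). If $R$ is Gorenstein, then $R_{\mathfrak{m}}$ is a Gorenstein local ring of dimension $D$, and $H$, being $\mathfrak{m}$-torsion, is also the top local cohomology of $R_{\mathfrak{m}}$. It is isomorphic to the injective hull of $K$ over $R_{\mathfrak{m}}$. In particular its socle $\operatorname{Soc}H=\{x\in H:\mathfrak{m}x=0\}$ is one-dimensional over $K$.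

\emph{Normal semigroup rings} (\cite[Thm.~6.3.5]{BH}). If $S=\overline S$, then $R$ is Cohen--Macaulay (Hochster), and its canonical module is the ideal spanned by the monomials $\mathbf{t}^z$ with $z\in M\cap\operatorname{int}Q$ (Danilov, Stanley). A Cohen--Macaulay ring having a canonical module isomorphic to the ring itself is Gorenstein.

\subsection{The support of $H$}
By \eqref{eq:H}, $\dim_KH_z\le1$ for every $z\in M$, and $H_z\neq0$ exactly for $z$ in
\[
Z=M\setminus\bigcup_{F\text{ facet}}S_F .
\]

\begin{lemma}\label{lem:Z}
\begin{enumerate}
\item[(a)] $Z\cap S=\emptyset$.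
\item[(b)] If $z\in M\cap\operatorname{int}Q$, then $-z\in Z$.
\item[(c)] $\sigma(Z)=Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $S\subset S_F$ for every facet $F$. (b) For $a\in S$ and $b\in S\cap F$ we have $h_F(a-b)=h_F(a)\ge0$, so $h_F\ge0$ on $S_F$, whereas $h_F(-z)<0$ for every $F$. (c) Since $\sigma(S)=S$, the map $\sigma$ preserves $M$ and $Q$ and permutes the facets, with $\sigma(S_F)=S_{\sigma(F)}$.
\end{proof}

If $R$ is normal, one can show that $Z$ is no larger than $-(M\cap\operatorname{int}Q)$, but in general it is larger, as the next section shows. The general proof needs only the three properties above and no description of $Z$.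

\section{An example: a square with two lattice points missing}\label{sec:square}

Let
\[
A=\begin{pmatrix}1&1&1\\0&1&-1\end{pmatrix}.
\]
The generators of $S$ are $(0,0,1)$, $(\pm1,0,1)$ and the four points $(\pm1,\pm1,1)$. Here $P=[-1,1]^2$, $M=\mathbb{Z}^3$ and $Q=\{(v_1,v_2,k):|v_1|\le k,\ |v_2|\le k\}$. The facets of $P$ are given by the forms $\pm v_1,\pm v_2$, so $P$ is reflexive with respect to $\mathbb{Z}A=\mathbb{Z}^2$. Of the nine lattice points of $P$, however, two are missing from the configuration. Put $w=(0,1,1)$. Then $2w=(1,1,1)+(-1,1,1)$, so $w\in\overline S$. But $w\notin S$, since the elements of $S$ of degree one are the seven generators. Thus $R$ is not normal, although $P$ is reflexive. Why is $R$ not Gorenstein?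

\subsection*{The argument}
Suppose $R$ is Gorenstein. As outlined in the introduction, and proved in general in Section~\ref{sec:main}, the symmetry and $o\in\operatorname{int}Q$ force the socle of $H$ into degree $-o$, and every nonzero $H_z$ is carried into the socle by a monomial of $R$. Now push the hole $w$ into the interior of $Q$: the point $z=w+o=(0,1,2)$ lies in $\operatorname{int}Q$, so $-z\in Z$. To get from $-z$ to $-o$ one must add $z-o=w$. Hence $w\in S$, a contradiction.

\subsection*{Direct verification}
Here the socle can also be examined directly, because $Z$ is easy to compute. On the facet $v_1=k$ lie $(1,0,1)$ and $(1,\pm1,1)$, which generate the group of all lattice points with $v_1=k$; since $k-v_1=1$ at $(0,0,1)$, the corresponding $S_F$ is $\{k-v_1\ge0\}$. On the facet $v_2=k$ lie only $(\pm1,1,1)$, which generate the lattice points with $v_2=k$ and $v_1\equiv v_2\pmod2$. The generators $(0,0,1)$ and $(1,0,1)$ have $k-v_2=1$ and differ by $(1,0,0)$, so together with this group they give all lattice points with $k-v_2=1$; adding multiples of $(0,0,1)$, we see that all lattice points with $k-v_2\ge1$ are in $S_F$. Thus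
\[
S_F=\{k-v_2\ge1\}\cup\{k=v_2,\ v_1\equiv v_2 \ (\mathrm{mod}\ 2)\}.
\]
The other two facets are obtained by changing the sign of $v_1$ or of $v_2$, both of which preserve $S$. Consequently $(v_1,v_2,k)\in Z$ if and only if $|v_1|<-k$, $|v_2|\le-k$, and, in case $|v_2|=-k$, also $v_1\not\equiv v_2\pmod2$. All degrees occurring in $Z$ are negative, and in degree $-1$ we find three elements, $(0,0,-1)$ and $(0,\pm1,-1)$. Monomials of positive degree raise the degree, so $\mathfrak{m}$ kills the corresponding parts of $H$. The socle has dimension at least three, and $R$ is not Gorenstein.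

\section{The Gorenstein property for an arbitrary matrix}\label{sec:main}

\begin{proposition}\label{prop:normal}
If $K[A^{\pm}]$ is Gorenstein, then $S=\overline S$ and $M\cap\operatorname{int}Q=o+\overline S$.
\end{proposition}

\begin{proof}
The socle of $H$ is one-dimensional, and it is an $M$-graded submodule because $\mathfrak{m}$ is generated by monomials. So $\operatorname{Soc}H=H_{-\rho}$ for a unique $\rho\in M$, and $-\rho\in Z$.

\emph{Step 1: everything can be carried into the socle.} We claim
\begin{equation}\label{eq:flow}
z\in Z\ \Longrightarrow\ -\rho-z\in S .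
\end{equation}
Let $0\ne x\in H_z$. Some power $\mathfrak{m}^N$ kills $x$. Since $S$ is generated in degree one, $\mathfrak{m}^N$ contains all monomials of degree at least $N$. Hence among the $u\in S$ with $\mathbf{t}^ux\ne0$ (for instance $u=0$) there is one of maximal degree. For this $u$ the element $\mathbf{t}^ux$ is killed by all monomials of positive degree, so it is a nonzero element of $\operatorname{Soc}H$, and $z+u=-\rho$.

\emph{Step 2: the symmetry puts $\rho$ on the axis.} By Lemma~\ref{lem:Z}(c), $-\sigma(\rho)\in Z$. By \eqref{eq:flow}, $\sigma(\rho)-\rho\in S$. This element has degree $0$, so it is $0$. Hence $\sigma(\rho)=\rho$, that is, $\rho=(0,t)$ with $t\in\mathbb{Z}$.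

\emph{Step 3: the height is one.} By Lemma~\ref{lem:Z}(a), $-\rho=(0,-t)\notin S$. Since $S$ contains all nonnegative multiples of $o$, we get $t\ge1$. Since $o\in M\cap\operatorname{int}Q$, Lemma~\ref{lem:Z}(b) gives $-o\in Z$, and \eqref{eq:flow} gives $(0,1-t)\in S$. So $t\le1$, and $\rho=o$.

\emph{Step 4: conclusion.} Let $z\in M\cap\operatorname{int}Q$. Then $-z\in Z$ by Lemma~\ref{lem:Z}(b), and \eqref{eq:flow} gives $z-o\in S$. On the other hand $o+\overline S\subset M\cap\operatorname{int}Q$, because $o\in\operatorname{int}Q$. Hence
\[
o+\overline S\ \subset\ M\cap\operatorname{int}Q\ \subset\ o+S\ \subset\ o+\overline S,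
\]
and all these sets are equal.
\end{proof}

It remains to translate the second conclusion into a property of $P$.

\begin{lemma}\label{lem:reflexive}
Let $r\ge1$. Then $M\cap\operatorname{int}Q=o+\overline S$ if and only if $P$ is reflexive with respect to $\mathbb{Z}A$.
\end{lemma}

\begin{proof}
The cone $Q$ is the cone over $P\times\{1\}$. So its facets $F$ correspond to the facets $\{y_F=1\}\cap P$ of $P$, and
\[
h_F(v,k)=c_F\,(k-y_F(v)),\qquad c_F=h_F(o),
\]
where $c_F$ is a positive integer because $o\in M\cap\operatorname{int}Q$. We first show that $P$ is reflexive if and only if all $c_F=1$. If $c_F=1$, then $y_F(v)=-h_F(v,0)\in\mathbb{Z}$ for $v\in\mathbb{Z}A$. Conversely, if $y_F$ is integral on $\mathbb{Z}A$, then $k-y_F(v)$ is integral on $M$ and takes the value $1$ at $o$. So it already satisfies the normalization required of $h_F$, and $c_F=1$.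

Suppose all $c_F=1$, and let $z\in M\cap\operatorname{int}Q$. Then $h_F(z)\ge1$, so $h_F(z-o)\ge0$ for all $F$, that is, $z-o\in\overline S$. The inclusion $o+\overline S\subset M\cap\operatorname{int}Q$ always holds.

Conversely, suppose $M\cap\operatorname{int}Q=o+\overline S$ and fix $F$. Choose $z_0\in M$ with $h_F(z_0)=1$, and let $f\in S$ be the sum of the generators lying on $F$, a point of the relative interior of $F$. Then $h_{F'}(f)>0$ for every facet $F'\ne F$, while $h_F(z_0+Nf)=1$ for all $N$, so $z_0+Nf\in\operatorname{int}Q$ for large $N$. By assumption $z_0+Nf-o\in\overline S$. Applying $h_F$ gives $1-c_F\ge0$, so $c_F=1$.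
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $r=0$, then $R=K[s]$ is normal and Gorenstein and $P$ is reflexive by convention. Let $r\ge1$. If $R$ is Gorenstein, then Proposition~\ref{prop:normal} shows that $R$ is normal, and together with Lemma~\ref{lem:reflexive} that $P$ is reflexive. Conversely, let $S=\overline S$ and let $P$ be reflexive. Then $R$ is Cohen--Macaulay with canonical module spanned by the $\mathbf{t}^z$, $z\in M\cap\operatorname{int}Q$. By Lemma~\ref{lem:reflexive} these are the $z\in o+S$, so the canonical module is $sR\cong R$, and $R$ is Gorenstein.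
\end{proof}

\begin{remark}
Neither condition in Theorem~\ref{thm:main} can be dropped. In Section~\ref{sec:square}, $P$ is reflexive and $R$ is not normal. For $A=(1\ \ 2)$ the semigroup consists of all $(v,k)\in\mathbb{Z}^2$ with $|v|\le2k$, so $R$ is normal; but $P=[-2,2]$ has the facet form $v/2$, which is not integral on $\mathbb{Z}A=\mathbb{Z}$.
\end{remark}

\begin{example}\label{ex:cusp}
Without central symmetry, Gorenstein no longer implies normal. Let $S'$ be generated by $(0,1),(2,1),(3,1)$, corresponding to variables $x,y,z$. Then $K[S']\cong K[x,y,z]/(y^3-xz^2)$: the kernel is a prime of height one, hence principal, and contains the irreducible polynomial $y^3-xz^2$. So $K[S']$ is Gorenstein. It is not normal, since $(1,1)=(0,1)+(3,1)-(2,1)$ lies in the group generated by $S'$ and $3(1,1)=(3,1)+2(0,1)\in S'$, while $(1,1)\notin S'$. Steps 2 and 3 of the proof of Proposition~\ref{prop:normal} are what breaks: there is no symmetry, and $(0,1)$ lies on the boundary of the cone. Indeed the facet $v=0$ gives $S'_F=\{v=0\text{ or }v\ge2\}$, and the facet $v=3k$ gives $S'_F=\{3k-v\ge0\}$, because $(2,1)$ has $3k-v=1$. Therefore $(1,0)$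 lies in the support of the top local cohomology of $K[S']$. Step 1 does not use the symmetry, so if $-\rho'$ is the socle degree of this module, then $-\rho'-(1,0)\in S'$. This is impossible for $\rho'=(0,1)$, as it would give $(-1,-1)\in S'$.
\end{example}

\section{Graphs}\label{sec:graphs}

\subsection{The lattice of a graph}
Everything about $\mathbb{Z}A_G$ comes from alternating sums along walks. For a walk $w_0,w_1,\dots,w_\ell$ in $G$ with $w_0=i$, $w_\ell=j$, the inner terms telescope and
\begin{equation}\label{eq:walk}
\sum_{k=1}^{\ell}(-1)^{k-1}(\mathbf{e}_{w_{k-1}}+\mathbf{e}_{w_k})=\mathbf{e}_i+(-1)^{\ell-1}\mathbf{e}_j .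
\end{equation}

\begin{lemma}\label{lem:lattice}
\begin{enumerate}
\item[(i)] If $H$ is a connected non-bipartite graph on the vertex set $W$, then $\mathbb{Z}A_H=\{v\in\mathbb{Z}^W:\sum_i v_i\text{ is even}\}$.
\item[(ii)] If $G$ is connected and bipartite and $T$ is a connected spanning subgraph of $G$, then $\mathbb{Z}A_T=\mathbb{Z}A_G$.
\item[(iii)] For every graph $H$, $\operatorname{rank}A_H$ is the number of vertices minus the number of bipartite components of $H$, isolated vertices counting as bipartite components.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The inclusion ``$\subset$'' is clear. Every vertex $i$ lies on a closed walk of odd length: walk to an odd cycle, around it, and back. So \eqref{eq:walk} gives $2\mathbf{e}_i\in\mathbb{Z}A_H$. A walk from $i$ to $j$ gives $\mathbf{e}_i+\mathbf{e}_j$ or $\mathbf{e}_i-\mathbf{e}_j$, and hence both, as $2\mathbf{e}_j\in\mathbb{Z}A_H$. Modulo the differences $\mathbf{e}_i-\mathbf{e}_j$, a vector with even coordinate sum is a multiple of $2\mathbf{e}_j$ for a fixed $j$; so it is in $\mathbb{Z}A_H$.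

(ii) Let $\{i,j\}$ be an edge of $G$. Its ends are on different sides of the bipartition, so a path from $i$ to $j$ in $T$ has odd length, and \eqref{eq:walk} gives $\mathbf{e}_i+\mathbf{e}_j\in\mathbb{Z}A_T$.

(iii) The kernel of the transpose of $A_H$ is $\{y:y_i=-y_j\text{ for all edges }\{i,j\}\}$. On each component $y$ is determined by its value at one vertex. A bipartite component allows every value, and an odd cycle forces the value $0$. So the kernel has dimension one for each bipartite component and zero for each other component.
\end{proof}

\subsection{Two disjoint odd cycles destroy normality}\label{subsec:notnormal}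
Take first the two triangles on $\{1,2,3\}$ and $\{4,5,6\}$ joined by the edge $\{3,4\}$, and let $x=(1,1,1,-1,-1,-1)$. Adding the edge vectors of the first triangle and subtracting those of the second gives $2x$, with six summands in all; so $(x,3)\in Q$. Also $x\in\mathbb{Z}A_G$, thanks to the joining edge:
\[
x=\mathbf{a}_{12}+\mathbf{a}_{34}-\mathbf{a}_{45}-\mathbf{a}_{46}.
\]
Hence $(x,3)\in\overline S$. But the absolute values of the coordinates of $x$ add up to six, so three of the vectors $0,\pm\mathbf{a}_e$ can add up to $x$ only if none is zero and nothing cancels. Then the edges with sign $+$ would have to cover the three vertices $1,2,3$ once each, two at a time. So $(x,3)\notin S$. The general case is the same.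

\begin{lemma}\label{lem:notnormal}
If a connected component $H$ of $G$ contains two vertex-disjoint odd cycles $C,C'$, then $K[A_G^{\pm}]$ is not normal.
\end{lemma}

\begin{proof}
Write $|C|,|C'|$ for the lengths, and put
\[
x=\sum_{i\in C}\mathbf{e}_i-\sum_{i\in C'}\mathbf{e}_i,\qquad m=\tfrac12(|C|+|C'|)\in\mathbb{Z}.
\]
Then $2(x,m)=\sum_{e\in E(C)}(\mathbf{a}_e,1)+\sum_{e\in E(C')}(-\mathbf{a}_e,1)\in S$, so $(x,m)\in Q$. The coordinate sum $|C|-|C'|$ of $x$ is even, and $x$ is supported on the vertices of the connected non-bipartite graph $H$. So $x\in\mathbb{Z}A_H\subset\mathbb{Z}A_G$ by Lemma~\ref{lem:lattice}(i), and $(x,m)\in\overline S$.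

Suppose $(x,m)\in S$, that is, $x=b_1+\dots+b_m$ with each $b_j$ either $0$ or some $\pm\mathbf{a}_e$. Let $\|\cdot\|_1$ be the sum of the absolute values of the coordinates. Then $\|x\|_1=2m$ and $\|b_j\|_1\le2$. So $\|b_j\|_1=2$ for all $j$, and there is no cancellation in any coordinate. Hence $b_j=\mathbf{a}_e$ is possible only if both ends of $e$ are on $C$, where $x$ is positive, and $b_j=-\mathbf{a}_e$ only if both ends are on $C'$. Summing the coordinates indexed by $C$ gives $|C|=2\cdot\#\{j:b_j=\mathbf{a}_e\text{ for some }e\}$, contradicting that $|C|$ is odd. So $S\neq\overline S$.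
\end{proof}

That the two cycles lie in one component was used only to have $x\in\mathbb{Z}A_G$. For two disjoint triangles with no joining edge, the coordinate sum of $x$ over one triangle is odd, so $x\notin\mathbb{Z}A_G$; and indeed the ring is Gorenstein, as we saw in the introduction.

\subsection{Unimodularity suffices}
The implication (4)$\Rightarrow$(1) of Theorem~\ref{thm:graphs} uses no graph theory: condition (4) makes the vertices of each facet of $P$ contain lattice bases, and this gives both reflexivity and normality.

\begin{lemma}\label{lem:unimodular}
Let $A$ be an integer matrix of rank $r$ such that every set of $r$ linearly independent columns generates $\mathbb{Z}A$. Then $K[A^{\pm}]$ is Gorenstein.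
\end{lemma}

\begin{proof}
If $r=0$, the ring is $K[s]$. Let $r\ge1$. Consider a facet $\{y=1\}\cap P$. Its vertices are among the $\pm\mathbf{a}_i$, and they span $\mathbb{R}A$, since the facet spans an affine hyperplane of $\mathbb{R}A$ not containing $0$. By hypothesis,
\begin{equation}\label{eq:basis}
\text{any $r$ linearly independent vertices of a facet form a basis of }\mathbb{Z}A .
\end{equation}

\emph{Reflexivity.} The form $y$ takes the value $1$ on such a basis, so $y(\mathbb{Z}A)\subset\mathbb{Z}$.

\emph{Normality.} Let $(v,k)\in\overline S$. If $v=0$, then $(v,k)=k\,o\in S$. Otherwise some positive multiple of $v$ lies in a facet $\{y=1\}\cap P$, because $0$ is interior to $P$. By Carath\'eodory's theorem for cones, $v$ is a nonnegative combination of linearly independent vertices of this facet. Extend these to $r$ linearly independent vertices $b_1,\dots,b_r$ of the facet, so that $v=\sum_j\lambda_jb_j$ with all $\lambda_j\ge0$. Since $v\in\mathbb{Z}A$, \eqref{eq:basis} shows that the $\lambda_j$ are integers. Since $y\le1$ on $P$, we have $k\ge y(v)=\sum_j\lambda_j$ for $(v,k)\in Q$. Therefore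
\[
(v,k)=\sum_j\lambda_j(b_j,1)+\Bigl(k-\sum_j\lambda_j\Bigr)o\ \in S .
\]
So $S=\overline S$, and Theorem~\ref{thm:main} applies.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:graphs}}
(1)$\Rightarrow$(2) is part of Theorem~\ref{thm:main}, (2)$\Rightarrow$(3) is Lemma~\ref{lem:notnormal}, and (4)$\Rightarrow$(1) is Lemma~\ref{lem:unimodular}.

(3)$\Rightarrow$(4): Let $G_1,G_2,\dots$ be the components of $G$. Since $A_G$ is block diagonal over them, a set of $\operatorname{rank}A_G$ independent columns contains, for each $j$, at most $\operatorname{rank}A_{G_j}$ columns of $A_{G_j}$, and hence exactly that many. These form the edges of a spanning subgraph $H_j$ of $G_j$ with $\operatorname{rank}A_{H_j}=\operatorname{rank}A_{G_j}$. Since $\mathbb{Z}A_G$ is the direct sum of the $\mathbb{Z}A_{G_j}$, we have to show $\mathbb{Z}A_{H_j}=\mathbb{Z}A_{G_j}$ for every $j$.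

If $G_j$ is bipartite, so are all components of $H_j$. By Lemma~\ref{lem:lattice}(iii) $H_j$ has only one component, and part (ii) of the lemma gives $\mathbb{Z}A_{H_j}=\mathbb{Z}A_{G_j}$.

If $G_j$ is not bipartite, then $\operatorname{rank}A_{H_j}$ is the number of vertices of $G_j$, so by Lemma~\ref{lem:lattice}(iii) no component of $H_j$ is bipartite. Each component thus contains an odd cycle, and cycles in different components are vertex-disjoint. By (3) there is only one component. So $H_j$ is connected and non-bipartite on all vertices of $G_j$, and part (i) of the lemma, applied to $H_j$ and to $G_j$, gives $\mathbb{Z}A_{H_j}=\mathbb{Z}A_{G_j}$. \qed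

\section{Two odd cycles joined by an edge}\label{sec:CM}

We prove Proposition~\ref{prop:CM}. The plan is to determine $\overline S\setminus S$ exactly and to show that $\overline R/R$ has depth just one less than $\dim R$; this is enough for $R$ to be Cohen--Macaulay.

\subsection{Coordinates}
Let $C,C'$ be the cycles, $\{p,p'\}$ the joining edge with $p\in C$ and $p'\in C'$, and $m=|C|+|C'|=2q$; this is also the number of vertices. By \eqref{eq:walk}, the closed walks around $C$ from $p$ and around $C'$ from $p'$ give signs $\delta_e\in\{\pm1\}$ with
\[
2\,\mathbf{a}_{pp'}=2\mathbf{e}_p+2\mathbf{e}_{p'}=\sum_{e\in E(C)\cup E(C')}\delta_e\mathbf{a}_e .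
\]
The $m$ vectors $\delta_e\mathbf{a}_e$ on the right are linearly independent by Lemma~\ref{lem:lattice}(iii), applied to $C\cup C'$. Use them as a basis $u_1,\dots,u_m$ of $\mathbb{R}A_G$, and write $v=(v_1,\dots,v_m)$ in this basis. The generators of $S$ are then
\[
o=(0,1),\qquad(\pm u_i,1)\ (1\le i\le m),\qquad(\pm c,1),\qquad\text{where } c=\tfrac12(1,\dots,1),
\]
and $\mathbb{Z}A_G=\mathbb{Z}^m\cup(\mathbb{Z}^m+c)$. (For $m=2$ this is the example of Section~\ref{sec:square}, with $u_1=(1,1)$, $u_2=(1,-1)$, $c=(1,0)$. From here on only the evenness of $m$ is used.)

\subsection{The holes of $S$}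
How cheaply, in terms of degree, can $v$ be written with the generators? Given such a representation, let $\kappa$ be the coefficient of $(c,1)$ minus that of $(-c,1)$. The net coefficient of $u_i$ must then be $v_i-\kappa/2$, and the least possible degree for this $\kappa$ is
\[
f_v(\kappa)=|\kappa|+\sum_{i=1}^m\bigl|v_i-\tfrac{\kappa}{2}\bigr|=\tfrac12\sum_{j=1}^{2q+2}|\kappa-\pi_j|,\qquad(\pi_j)=(0,0,2v_1,\dots,2v_m).
\]
Any higher degree is reached by adding multiples of $o$. Nonnegative real coefficients describe $Q$, and nonnegative integer coefficients describe $S$; in the second case $\kappa$ and all $v_i-\kappa/2$ have to be integers. Accordingly, put $N(v)=\min_{\kappa\in\mathbb{R}}f_v(\kappa)$, and for $v\in\mathbb{Z}A_G$ let $\ell(v)$ be the minimum of $f_v(\kappa)$ over the integers $\kappa$ with $v-\kappa c\in\mathbb{Z}^m$. These are the even $\kappa$ if $v\in\mathbb{Z}^m$ and the odd $\kappa$ if $v\in\mathbb{Z}^m+c$. Then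
\[
\overline S=\{(v,k)\in M:k\ge N(v)\},\qquad S=\{(v,k)\in M:k\ge\ell(v)\}.
\]
The function $f_v$ is half a sum of distances to $2q+2$ points, so its minimizers form the interval between the $(q+1)$-st and the $(q+2)$-nd of the sorted $\pi_j$.

\begin{itemize}
\item Let $v\in\mathbb{Z}^m$. All $\pi_j$ are even, so an even $\kappa$ is a minimizer, and $\ell(v)=N(v)$.
\item Let $v\in\mathbb{Z}^m+c$. Then all $2v_i$ are odd. If an endpoint of the interval is odd, then $\ell(v)=N(v)$. Otherwise the endpoints are the two entries $0$, which means that exactly $q$ of the $v_i$ are positive and $q$ are negative. Call such a $v$ \emph{exceptional}. Then $N(v)=f_v(0)=\sum_i|v_i|$, an integer because it is a sum of an even number of half-odd numbers. No $\pi_j$ lies strictly between $0$ and $1$, so the slope of $f_v$ on $[0,1]$ is $\frac12((q+2)-q)=1$; likewise it is $-1$ on $[-1,0]$. As $f_v$ is convex, its minimum over odd $\kappa$ is $f_v(\pm1)$, so $\ell(v)=N(v)+1$.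
\end{itemize}
Therefore
\begin{equation}\label{eq:holes}
\overline S\setminus S=\{(v,N(v)):v\text{ exceptional}\}.
\end{equation}
This set is nonempty: it contains the point with $v=\frac12(1,\dots,1,-1,\dots,-1)$, $q$ entries of each sign. So $R$ is not normal, and by Theorem~\ref{thm:main} it is not Gorenstein.

\begin{remark}
The same computation shows that $N(v)$ is an integer for every $v\in\mathbb{Z}A_G$: if $v$ is not exceptional, then $N(v)=\ell(v)$, which is the degree of an element of $S$, and if $v$ is exceptional, then $N(v)=\sum_i|v_i|\in\mathbb{Z}$. Since $\operatorname{int}Q=\{(v,k):k>N(v)\}$, it follows that $M\cap\operatorname{int}Q=o+\overline S$. By Lemma~\ref{lem:reflexive}, $P$ is reflexive with respect to $\mathbb{Z}A_G$. For these graphs only normality fails.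
\end{remark}

\subsection{The module $\overline R/R$}
By \eqref{eq:holes}, $\overline R/R$ has as $K$-basis the classes of the $\mathbf{t}^{(v,N(v))}$ with $v$ exceptional. For $\varepsilon\in\{\pm1\}^m$ with $q$ entries of each sign, let $B_\varepsilon$ be the span of those classes for which $v$ has sign pattern $\varepsilon$. Let the generators of $R$ act on the class of $\mathbf{t}^{(v,N(v))}$, with $v$ of pattern $\varepsilon$:
\begin{itemize}
\item $\mathbf{t}^o$ gives $0$, since $(v,N(v)+1)\in S$.
\item $\mathbf{t}^{(\pm c,1)}$ gives $0$, since $v\pm c\in\mathbb{Z}^m$ is not exceptional.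
\item $\mathbf{t}^{(\pm u_i,1)}$ gives a nonzero class only if $v\pm u_i$ is exceptional and $N(v\pm u_i)=N(v)+1$, hence only if $|v_i\pm1|=|v_i|+1$. Since $v_i\neq0$, this requires the sign to be $\varepsilon_i$. Conversely, $v+\varepsilon_iu_i$ is again exceptional, of the same pattern $\varepsilon$, with $N(v+\varepsilon_iu_i)=N(v)+1$.
\end{itemize}
So $\overline R/R=\bigoplus_\varepsilon B_\varepsilon$ as $R$-modules. The exceptional $v$ of pattern $\varepsilon$ are exactly the vectors $\frac12\varepsilon+\sum_in_i\varepsilon_iu_i$ with integers $n_i\ge0$. Hence $B_\varepsilon$ is a free module of rank one over a polynomial ring $K[x_1,\dots,x_m]$, where $x_i$ acts as $\mathbf{t}^{(\varepsilon_iu_i,1)}$ and the remaining generators of $R$ act as $0$. The elements $\mathbf{t}^{(\varepsilon_iu_i,1)}$, $1\le i\le m$, form a $B_\varepsilon$-regular sequence in $\mathfrak{m}$, and after dividing by them a copy of $K$ remains. So each $B_\varepsilon$, and therefore the direct sum $\overline R/R$, has depth $m$ at $\mathfrak{m}$.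

\subsection{Conclusion}
The ring $\overline R$ is normal, hence Cohen--Macaulay (Hochster), of dimension $m+1$, and it is finite over $R$. Its only maximal ideal over $\mathfrak{m}$ is the one spanned by the monomials of positive degree: a positive multiple of every $z\in\overline S$ lies in $S$, so every prime over $\mathfrak{m}$ contains all these monomials. Hence a system of parameters of $R_{\mathfrak{m}}$ is one for the corresponding localization of $\overline R$ and is a regular sequence there. Thus $\overline R$ has depth $m+1$ at $\mathfrak{m}$ as an $R$-module. The exact sequence $0\to R\to\overline R\to\overline R/R\to0$ and the depth lemma give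
\[
\operatorname{depth}R_{\mathfrak{m}}\ \ge\ \min\{\,m+1,\ m+1\,\}=m+1=\dim R ,
\]
where the second entry is $\operatorname{depth}(\overline R/R)_{\mathfrak{m}}+1$. So $R_{\mathfrak{m}}$ is Cohen--Macaulay, and hence so is the graded ring $R$ (\cite[Ex.~2.1.27]{BH}). This completes the proof of Proposition~\ref{prop:CM}. \qed

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{MS}
Miller and Sturmfels, \emph{Combinatorial Commutative Algebra}.

\bibitem{OH}
Hidefumi Ohsugi and Takayuki Hibi, \emph{Centrally symmetric configurations of integer matrices}, arXiv:1105.4322 (2011).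

\end{thebibliography}
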